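# Sixteen points in $K^8$: a non-principal algebra whose $K_2$ injects

## 1. Principal ideal algebras, absolute differentials, relative $K_2$

Throughout, $K$ is an algebraically closed field of characteristic zero. All $K$-algebras are commutative and essentially of finite type over $K$, and a $K$-algebra is called finite-dimensional if it is finite over $K$. An unadorned $\otimes$ between $K$-vector spaces is over $K$.

**Definition (principal ideal algebra).** A $K$-algebra is a *principal ideal algebra* if every ideal of it is principal.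

The basic example is $K[t]/(t^n)$, whose ideals are the $(t^j)$. A finite product $\prod_i K[t]/(t^{n_i})$ is also one, since an ideal of a product is a product of ideals $(t^{j_i})$ and is generated by the element $(t^{j_i})_i$. Conversely, every finite-dimensional principal ideal algebra has this shape. It is a finite product of local algebras with residue field $K$. If the maximal ideal of such a factor is $(\tau)$, then $\tau$ is nilpotent, the powers of $\tau$ span the factor, and the map $K[t]\to$ factor, $t\mapsto\tau$, is onto; its kernel contains a power of $t$, hence is some $(t^m)$. The same argument shows that a finite-dimensional local algebra $A$ with maximal ideal $\mathfrak m$ is a principal ideal algebra if and only if $\dim\mathfrak m/\mathfrak m^2\le 1$ (use Nakayama's lemma).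

A non-example: let $A$ be the span of $1,t^2,t^3$ in $K[t]/(t^4)$. It is a subalgebra of a principal ideal algebra, but $\mathfrak m=\langle t^2,t^3\rangle$ has $\mathfrak m^2=0$ and needs two generators. As an algebra, $A\cong K[x,y]/(x,y)^2$.

**Definition (absolute differentials).** For a ring $R$, $\Omega^\bullet_R$ denotes the absolute Kähler differentials $\Omega^\bullet_{R/\mathbb Z}$. If $R$ is a $\mathbb Q$-algebra they equal $\Omega^\bullet_{R/\mathbb Q}$.

So constants from $K$ may have nonzero differential. Over $K=\mathbb C$, $d\sqrt2=0$ while $d\pi\ne0$. We use the following textbook facts.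

* If $L$ is a field of characteristic $0$ with transcendence basis $(c_i)$ over $\mathbb Q$, the $dc_i$ form an $L$-basis of $\Omega^1_L$. Hence algebraically independent elements have linearly independent differentials, and $dc=0$ if $c$ is algebraic over $\mathbb Q$.
* If $R=P/I$, then $\Omega^1_R=\Omega^1_P/(I\,\Omega^1_P+P\,dI)$. For a finite product, $\Omega^1_{R\times R'}=\Omega^1_R\times\Omega^1_{R'}$.
* For $P=K[X_1,\dots,X_r]$ put $V=\bigoplus_jK\,dX_j$. Then $\Omega^1_P=(P\otimes\Omega^1_K)\oplus(P\otimes V)$. If $F=\sum c_\alpha X^\alpha$, then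
$$dF=d_{\rm rel}F+F^\delta,\qquad d_{\rm rel}F=\sum_j\partial_jF\,dX_j,\qquad F^\delta=\sum_\alpha X^\alpha\otimes dc_\alpha .$$
* $\Omega^1_{R/K}$ is the quotient of $\Omega^1_R$ in which the $dc$, $c\in K$, are set to zero.

For example, let $R=K[t]/(t^n)$. Since $d(t^n)=nt^{n-1}dt$,
$$\Omega^1_R=\Omega^1_{K[t]}/\big(t^n\Omega^1_{K[t]}+K[t]\,d(t^n)\big)=(R\otimes\Omega^1_K)\oplus\big(K[t]/(t^{n-1})\big)dt. \tag{1}$$
In particular $t^w\Omega^1_K\cong\Omega^1_K$ for $w<n$, and $t^{n-1}dt=0$.

**Definition (relative groups).** $K_2(R)$ is Quillen's $K_2$. We use only that it is a functor to abelian groups that commutes with finite products, together with Fact F below. If $I$ is an ideal of $R$ such that $R\to R/I$ has a ring section, put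
$$K_2(R,I)=\ker\big(K_2(R)\to K_2(R/I)\big),\qquad HC_1(R,I)=\ker\big(\Omega^1_R/dR\to\Omega^1_{R/I}/d(R/I)\big).$$

For example, take $R=K[t]/(t^2)$ and $I=(t)$. By (1), the elements of $\Omega^1_R$ that die in $\Omega^1_K$ form $t\,\Omega^1_K\oplus K\,dt$, and in $\Omega^1_R/dR$ we have $c\,dt=-t\,dc$ because $d(ct)=c\,dt+t\,dc$. So $HC_1(R,I)\cong t\,\Omega^1_K\cong\Omega^1_K$: the group sees exactly the differentials of constants.

**Fact F** (Bloch, *$K_2$ of Artinian $\mathbb Q$-algebras*, Comm. Algebra 3 (1975); it is also the case $n=2$ of Goodwillie's isomorphism $K_n(R,I)\cong HC_{n-1}(R,I)$, combined with $HC_1(R)=\Omega^1_R/dR$ for commutative $R$). Let $R$ be a commutative $\mathbb Q$-algebra and $I$ a nilpotent ideal such that $R\to R/I$ has a ring section. Then, naturally in the pair $(R,I)$,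
$$K_2(R,I)\cong HC_1(R,I).$$

Bloch's formulation has $\Omega^1_{R,I}/dI$ with $\Omega^1_{R,I}=\ker(\Omega^1_R\to\Omega^1_{R/I})$. This is the same group. The map $\Omega^1_{R,I}\to HC_1(R,I)$ is onto: if $\omega$ maps to $d\bar b$, subtract $db$ for a lift $b$ of $\bar b$. Its kernel is $dR\cap\Omega^1_{R,I}$. If $da$ lies there, write $a=s(\bar a)+i$ with $s$ the section and $i\in I$; then $d\,s(\bar a)=s_*(d\bar a)=0$, so $da=di\in dI$.

## 2. The Artinian Geller Conjecture and two theorems

If $A$ is a subalgebra of a finite-dimensional principal ideal algebra $B$, how badly can $A$ fail to be principal without this being visible as a kernel on $K_2$? The following statement, from Amalendu Krishna, *On $K_2$ of 1-dimensional local rings*, arXiv:math/0402190 (2004), says that it cannot fail at all.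

**Conjecture (Artinian Geller Conjecture, AGC).** If $A$ is a subalgebra of a finite-dimensional principal ideal $K$-algebra $B$ such that the map $K_2(A)\to K_2(B)$ induced by the inclusion is injective, then $A$ is also a principal ideal algebra.

We prove that it is false, and that it becomes true under a condition on where $A$ is defined.

**Theorem 1.** Let $\operatorname{trdeg}_{\mathbb Q}K\ge28$ and $n\ge3$. There is a local subalgebra $A$ of the principal ideal algebra $B=\prod_{i=1}^{16}K[t]/(t^n)$ whose maximal ideal needs $8$ generators (so $A$ is not a principal ideal algebra) and for which $K_2(A)\to K_2(B)$ is injective. Moreover $\Omega^1_A\to\Omega^1_B$ is injective.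

**Theorem 2.** Let $K$ be any algebraically closed field of characteristic $0$, and let $\overline{\mathbb Q}\subset K$ be the algebraic closure of $\mathbb Q$ in $K$. Let $A$ be a subalgebra of a finite-dimensional principal ideal $K$-algebra $B$, with $A\cong A_0\otimes_{\overline{\mathbb Q}}K$ for some $\overline{\mathbb Q}$-algebra $A_0$. If $K_2(A)\to K_2(B)$ is injective, then $A$ is a principal ideal algebra.

So AGC fails for every $K$ with $\operatorname{trdeg}_{\mathbb Q}K\ge28$, for instance $K=\mathbb C$. It holds for $K=\overline{\mathbb Q}$, where every $A$ satisfies the hypothesis of Theorem 2 with $A_0=A$. These notes do not settle the fields with $1\le\operatorname{trdeg}_{\mathbb Q}K\le27$, nor the variant with $B$ required to be local. Theorem 2 is not needed for the disproof.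

## 3. From $K_2$ to differential forms

**Reduction.** *This replaces the $K_2$-question by one about differentials.* Let $A$ be a finite-dimensional local algebra with maximal ideal $\mathfrak m$, so $A/\mathfrak m=K$. Let $B=\prod_{i=1}^sK[t]/(t^{n_i})$, $s\ge1$, with radical $J$, and let $A\to B$ be a $K$-algebra map. Elements of $\mathfrak m$ are nilpotent, so $\mathfrak m$ goes into $J$, and the induced map $K=A/\mathfrak m\to B/J=K^s$ is the diagonal. On $K_2$ the diagonal gives the injective map $K_2(K)\to K_2(K)^s$. Hence an element of $K_2(A)$ that dies in $K_2(B)$ already dies in $K_2(A/\mathfrak m)$, and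
$$\ker\big(K_2(A)\to K_2(B)\big)=\ker\big(K_2(A,\mathfrak m)\to K_2(B,J)\big).$$
The sections $K\to A$ and $K^s\to B$ exist and $\mathfrak m,J$ are nilpotent, so Fact F gives
$$\ker\big(K_2(A)\to K_2(B)\big)\cong\ker\big(HC_1(A,\mathfrak m)\to HC_1(B,J)\big). \tag{2}$$

**A first test.** Take $A=\langle1,t^2,t^3\rangle\subset B=K[t]/(t^4)$, with $x=t^2$, $y=t^3$. In $\Omega^1_B$ we have $x\,dy=3t^4\,dt=0$. In $\Omega^1_{A/K}$ the relations coming from $x^2,xy,y^2$ are $x\,dx=0$, $y\,dy=0$, $x\,dy+y\,dx=0$, so $\Omega^1_{A/K}$ has basis $dx,dy,x\,dy$. As $dA$ becomes $\langle dx,dy\rangle$ there, $x\,dy\notin dA$. So $x\,dy$ is a nonzero element of the kernel, and $K_2(A)\to K_2(B)$ is not injective, as AGC predicts.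

**Graded algebras.** *We now find good representatives of classes modulo exact forms.* Let $R=\bigoplus_{w\ge0}R_w$ be a graded commutative $\mathbb Q$-algebra and $R_+=\bigoplus_{w\ge1}R_w$. Then $\Omega^\bullet_R$ is graded by weight, with $d$ of weight $0$. The weight-$0$ part of $\Omega^1_R$ is spanned by the $a\,db$ with $a,b\in R_0$, so $\Omega^1_{R_0}\to(\Omega^1_R)_0$ is onto; it is injective because $R\to R/R_+=R_0$ is a retraction. Hence $HC_1(R,R_+)=\bigoplus_{w\ge1}\Omega^1_{R,w}/dR_w$.

Let $e$ be the Euler derivation, equal to multiplication by $w$ on $R_w$, and let $\iota$ be the contraction with $e$ on $\Omega^\bullet_R$: it is $R$-linear, an antiderivation, zero on $R$, and $\iota(da)=wa$ for $a\in R_w$. The operator $d\iota+\iota d$ is a derivation, commutes with $d$, and equals $e$ on $R$. So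
$$d\iota+\iota d=w\quad\text{on }\Omega^\bullet_{R,w}. \tag{3}$$
Put $N_w(R)=\ker(\iota:\Omega^1_{R,w}\to R_w)$. Let $w\ge1$ and $\omega\in\Omega^1_{R,w}$. Then $\iota\big(\omega-\frac1wd\iota\omega\big)=\iota\omega-\iota\omega=0$, so $\omega\in dR_w+N_w(R)$. If $da\in N_w(R)$ with $a\in R_w$, then $wa=0$, so $a=0$. Thus
$$\Omega^1_{R,w}=dR_w\oplus N_w(R),\qquad HC_1(R,R_+)\cong\bigoplus_{w\ge1}N_w(R), \tag{4}$$
naturally for graded homomorphisms.

For $R=K[t]/(t^n)$ and $w\ge1$, (1) and $\iota(t^{w-1}dt)=t^w$ give
$$N_w\big(K[t]/(t^n)\big)=t^w\,\Omega^1_K\ \ (w<n),\qquad N_w\big(K[t]/(t^n)\big)=0\ \ (w\ge n). \tag{5}$$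
For $n=2$ this is the $t\,\Omega^1_K$ found by hand in Section 1.

## 4. Algebras of points

Here is a family of graded subalgebras of principal ideal algebras. Fix $n\ge3$ and points $p_1,\dots,p_s$ spanning $K^r$, $r\ge2$. Let $P=K[X_1,\dots,X_r]$, let
$$P\to B=\prod_{i=1}^sK[t]/(t^n),\qquad X_j\mapsto(p_{ij}t)_i,$$
let $I$ be the kernel and $A=P/I\subset B$ the image. A form $f\in P_w$ goes to $(f(p_i)t^w)_i$, so everything is graded, and
$$I_w=\{f\in P_w:f(p_i)=0\ \forall i\}\ (w<n),\qquad I_w=P_w\ (w\ge n). \tag{6}$$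
Since the $p_i$ span $K^r$, $I_0=I_1=0$. So $A$ is local with $\mathfrak m=A_+$ and $\dim\mathfrak m/\mathfrak m^2=\dim P_1=r\geq 2$, and $A$ is not a principal ideal algebra. By (2) and (4), *$K_2(A)\to K_2(B)$ is injective if and only if $N_w(A)\to N_w(B)$ is injective for all $w\ge1$*.

**Lifting to $P$.** *This lets us work with polynomials.* The map $N_w(P)\to N_w(A)$ is onto for $w\ge1$. Let $\tilde\omega\in\Omega^1_{P,w}$ lift an element of $N_w(A)$. Then $f:=\iota\tilde\omega$ lies in $I_w$, and $\tilde\omega-\frac1wdf$ is another lift, now killed by $\iota$.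

**The space $N_w(P)$.** The contraction $\iota$ vanishes on $P\otimes\Omega^1_K$ and sends $dX_j$ to $X_j$. By exactness of the Koszul complex of $X_1,\dots,X_r$,
$$N_w(P)=(P_w\otimes\Omega^1_K)\oplus P_{w-2}\Lambda,\qquad \Lambda=\big\langle\kappa_{jl}=X_jdX_l-X_ldX_j:\ j<l\big\rangle, \tag{7}$$
with $P_{-1}=0$.

**Images in $\Omega^1_B$.** The $i$-th component of the image of $f\eta$ ($f\in P_w$, $\eta\in\Omega^1_K$) is $f(p_i)t^w\eta$. For $\kappa_{jl}$ the $dt$-terms of $p_{ij}t\,d(p_{il}t)-p_{il}t\,d(p_{ij}t)$ cancel, so its $i$-th component is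
$$t^2\,(p_{ij}\,dp_{il}-p_{il}\,dp_{ij}). \tag{8}$$
For $w<n$, tensoring the exact sequence $0\to I_w\to P_w\to K^s$ with $\Omega^1_K$ shows:
$$\text{for } w<n,\ \ker\Big(P_w\otimes\Omega^1_K\to\bigoplus_it^w\Omega^1_K\Big)=I_w\otimes\Omega^1_K,\ \text{ which is zero in }\Omega^1_A. \tag{9}$$
So the terms $P_w\otimes\Omega^1_K$ alone never cause a kernel, and the whole difficulty lies in $P_{w-2}\Lambda$.

**Weight 2 in $A$.** *This tells us when an element of weight 2 is nonzero.* The weight-$2$ part of $I\,\Omega^1_P+P\,dI$ is $I_2\otimes\Omega^1_K+dI_2$, because $I_0=I_1=0$. If an element $\theta+df$ of it ($\theta\in I_2\otimes\Omega^1_K$, $f\in I_2$) lies in $N_2(P)$, then $0=\iota(\theta+df)=2f$, so $f=0$. Hence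
$$N_2(A)=\big((P_2/I_2)\otimes\Omega^1_K\big)\oplus\Lambda. \tag{10}$$

## 5. Two variables: weight 2 against weight 3

It is natural to take points in general position and hope that they separate all forms. In two variables we can see exactly what happens. Write $x=X_1$, $y=X_2$, $\kappa=x\,dy-y\,dx$.

**Three lines.** Take the points $(1,0)$, $(0,1)$, $(1,c)$ with $c\ne0$. By (8), $\kappa$ has components $0,0,t^2dc$. But $xy\otimes c^{-1}dc$ has the same components. So $\kappa-xy\,c^{-1}dc$ maps to $0$ in $\Omega^1_B$, and by (10) it is nonzero in $N_2(A)$. Injectivity fails in weight $2$.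

The same failure happens, for any $r\ge2$, whenever the evaluations $f\mapsto f(p_i)$ on $P_2$ are linearly independent. In that case $P_2\to K^s$ is onto, so $P_2\otimes\Omega^1_K\to(\Omega^1_K)^s$ is onto, and some $\theta\in P_2\otimes\Omega^1_K$ has the same image as $\kappa_{12}$. Then $\kappa_{12}-\theta$ is a nonzero kernel element. *Weight 2 therefore demands a linear relation among the values of quadratic forms at the points.*

**Four lines.** Take $(1,0)$, $(0,1)$, $(1,1)$, $(1,c)$ with $c$ transcendental over $\mathbb Q$. For $f=\alpha x^2+\beta xy+\gamma y^2$ one checks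
$$f(1,c)-c\,f(1,1)-(1-c)\,f(1,0)-(c^2-c)\,f(0,1)=0.$$
If $\sum_af_a\eta_a+\lambda\kappa$ (with $f_a\in P_2$, $\eta_a\in\Omega^1_K$, $\lambda\in K$) maps to $0$, apply this relation to its four components. The $f_a$ disappear, and $\kappa$ contributes $dc$, since its components are $0,0,0,t^2dc$. So $\lambda\,dc=0$, hence $\lambda=0$, and (9) finishes: weight $2$ is now injective. Weight $3$ fails, however. Here $I_2=0$, since a nonzero binary quadratic form vanishes on at most two lines.

* If $n=3$, then $N_3(B)=0$ by (5). In weight $3$, $\Omega^1_{A/K}$ is $(P_2\otimes V)/d_{\rm rel}P_3$. If $x\kappa=d_{\rm rel}F$ with $F\in P_3$, applying $\iota$ gives $0=3F$, which is absurd. So $x\kappa\ne0$ in $N_3(A)$.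
* If $n\ge4$, the evaluations on $P_3$ at the four points are independent: the product of the linear forms vanishing at three of the points is nonzero at the fourth. So some $\theta\in P_3\otimes\Omega^1_K$ has the same image as $x\kappa$, and $x\kappa-\theta$ maps to $0$. It is nonzero in $\Omega^1_A$, because $I_1=I_2=I_3=0$ means there are no relations in weight $3$.

**What weight 3 demands.** Let $r$ be arbitrary and $n=3$. Then $N_3(B)=0$, so $P_1\Lambda$ must vanish in $\Omega^1_A$, hence in $\Omega^1_{A/K}$. The weight-$3$ relations in $\Omega^1_{A/K}$ are $I_2\otimes V+d_{\rm rel}P_3$; the further relations $\ell\,d_{\rm rel}f=d_{\rm rel}(\ell f)-f\,d_{\rm rel}\ell$ with $\ell\in P_1$, $f\in I_2$ lie in it. Every $\omega\in P_2\otimes V$ is $\frac13d_{\rm rel}(\iota\omega)$ plus an element of $\ker\iota=P_1\Lambda$. So weight $3$ demands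
$$P_2\otimes V=I_2\otimes V+d_{\rm rel}P_3. \tag{11}$$
This needs *many* quadrics through the points, so few independent evaluations.

For $r=2$ and $n=3$ the two demands are incompatible. In (11) the dimensions are $6$ on the left and at most $2\dim I_2+4$ on the right, so $I_2\ne0$ and all points lie on two lines $Kv,Kw$ with $v,w$ a basis. For $p=cv$ we get $p_1dp_2-p_2dp_1=c^2(v_1dv_2-v_2dv_1)$, because the $dc$-terms cancel. Choose $q_v,q_w\in P_2$ with $q_v(v)=1$, $q_v(w)=0$, $q_w(v)=0$, $q_w(w)=1$ (squares of linear forms). Then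
$$\kappa-q_v\,(v_1dv_2-v_2dv_1)-q_w\,(w_1dw_2-w_2dw_1)$$
maps to $0$ and is nonzero by (10).

**The count in eight variables.** Let $r=8$, so $\dim P_2=36$, $\dim P_3=120$, $\dim P_2\otimes V=288$, $\dim\Lambda=28$. If the evaluations on $P_2$ span a space of dimension $\rho$, then $\dim I_2=36-\rho$, and (11) requires $8(36-\rho)+120\ge288$, i.e. $\rho\le15$. Weight $2$ wants a relation $\sum_ic_if(p_i)=0$ on $P_2$ that detects all $28$ of the $\kappa_{jl}$. With $16$ points satisfying exactly one relation, $\rho=15$, and (11) holds, if at all, with no dimension to spare. The plan is to write the relation as $\sum_ip_ip_i^T=0$ and to build it from two orthonormal bases of $K^8$, one of them multiplied by $\sqrt{-1}$. Up to simultaneous rotation, a pair of orthonormal bases is an orthogonal matrix, and the Cayley parametrization gives orthogonal $8\times8$ matrices $28$ parameters, exactly the number of the $\kappa_{jl}$.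

## 6. Two orthonormal frames

**Step 1: the points.** Index the coordinates of $K^8$ by $\mathbb F_2^3$ (numbered $1,\dots,8$ when convenient), with standard basis $e_x$ and standard symmetric bilinear form $\langle\,,\rangle$. Let
$$h=\big(8^{-1/2}(-1)^{x\cdot y}\big)_{x,y\in\mathbb F_2^3},$$
the normalized character table of $\mathbb F_2^3$. Orthogonality of characters gives $hh^T=1$. Its entries lie in $\mathbb Q(\sqrt2)$.

Since $\operatorname{trdeg}_{\mathbb Q}K\ge28$, we may choose $28$ elements $s_{jl}\in K$ ($1\le j<l\le8$) algebraically independent over $\mathbb Q$, hence also over the algebraic extension $\mathbb Q(\sqrt2)$. Let $S$ be the skew matrix with these entries above the diagonal. The polynomial $\det(1+S)$ has integer coefficients and value $1$ at $S=0$, so it is nonzero at our $s_{jl}$. Also $1-S=(1+S)^T$ is invertible. Put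
$$Q=(1-S)(1+S)^{-1},\qquad g=hQ.$$
Then $Q^T=(1-S)^{-1}(1+S)$, and since all these matrices commute, $QQ^T=1$. So $gg^T=1$. Let $g_y$ be the columns of $g$. The $16$ points $p_i\in K^8$ are
$$\text{the eight } e_x\quad\text{and the eight }\sqrt{-1}\,g_y .$$
As $\sum_yg_yg_y^T=gg^T=1=\sum_xe_xe_x^T$, we get
$$\sum_ip_ip_i^T=0,\qquad\text{hence}\qquad\sum_if(p_i)=0\ \text{ for every quadratic form }f, \tag{12}$$
because $f(p)=p^TMp=\operatorname{tr}(M\,pp^T)$ for a symmetric $M$.

Let $A\subset B=\prod_{i=1}^{16}K[t]/(t^n)$ be the algebra of these points, as in Section 4 with $r=8$, $s=16$. The $e_x$ span $K^8$, so $A$ is local and its maximal ideal needs $8$ generators. It remains to prove injectivity.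

**Step 2: the relation (12) detects every $\kappa_{jl}$.** *By (8), applying (12) to $\kappa_{jl}$ produces entries of $\sum_ip_i\,dp_i^T$; here we show that they are independent.*

**Lemma 1.** The matrix $g\,dg^T$ is skew, and its $28$ entries $(g\,dg^T)_{jl}$, $j<l$, are $K$-linearly independent in $\Omega^1_K$.

*Proof.* Differentiating $gg^T=1$ gives $dg\,g^T+g\,dg^T=0$. Since $(g\,dg^T)^T=dg\,g^T$, this is skewness.

Next, $Q^T=(1-S)^{-1}\big(2-(1-S)\big)=2(1-S)^{-1}-1$, so $dQ^T=2(1-S)^{-1}dS\,(1-S)^{-1}$. With $E=(1+S)^{-1}$, so $E^T=(1-S)^{-1}$,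
$$Q\,dQ^T=(1-S)(1+S)^{-1}\cdot2(1-S)^{-1}dS\,(1-S)^{-1}=2E\,dS\,E^T.$$
The entries of $h$ are algebraic over $\mathbb Q$, so $dh=0$, and
$$g\,dg^T=h\,Q\,dQ^T\,h^T=2(hE)\,dS\,(hE)^T.$$
For skew $M$ over $K$ we have $\operatorname{tr}(M\,g\,dg^T)=2\sum_{j<l}M_{lj}(g\,dg^T)_{jl}$, so any linear relation among the entries can be written $\operatorname{tr}(M\,g\,dg^T)=0$ with $M$ skew. It gives $\operatorname{tr}(M'dS)=0$ with $M'=(hE)^TM(hE)$, again skew, i.e. $\sum_{j<l}M'_{lj}\,ds_{jl}=0$. The $s_{jl}$ are algebraically independent and the characteristic is $0$, so the $ds_{jl}$ are linearly independent and $M'=0$. As $hE$ is invertible, $M=0$. $\square$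

## 7. A linear system on cubic forms and the Fano plane

*We now prepare (11).* A linear functional on $P_2\otimes V$ that kills $I_2\otimes V$ is given by a vector attached to each point; to kill $d_{\rm rel}P_3$ as well it must satisfy a system of equations indexed by cubic forms. We solve that system first.

For an orthogonal matrix $\gamma$ with columns $\gamma_y$, consider, for unknowns $a_x,b_y\in K^8$ ($x,y\in\mathbb F_2^3$),
$$\sum_x(a_x\cdot\nabla F)(e_x)=\sum_y(b_y\cdot\nabla F)(\gamma_y)\quad\text{for all cubic forms }F. \tag{$*_\gamma$}$$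
The constant families $a_x=b_y=u$ are always solutions: $u\cdot\nabla F$ is a quadratic form, and $\sum_xe_xe_x^T=1=\gamma\gamma^T=\sum_y\gamma_y\gamma_y^T$. They form an $8$-dimensional space. In all there are $16\cdot8=128$ unknowns and $120$ equations, so a solution space of dimension $8$ is the smallest possible.

**Lemma 2.** All solutions of $(*_g)$ are constant.

The idea is to solve the system at the special matrix $h$, where characters make the products explicit, and to carry the rank over to the generic matrix $g$.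

*Proof.* **Step 1: at $\gamma=h$ the $a_x$ are all equal.** Let $h_y$ be the columns of $h$ and $h_y(x)=8^{-1/2}(-1)^{x\cdot y}=\langle h_y,e_x\rangle$. The $h_y$ are an orthonormal basis, and $h_y(x)h_z(x)=8^{-1/2}h_{y+z}(x)$. Let $y_1,y_2,y_3\in\mathbb F_2^3$ be distinct and take
$$F=\langle h_{y_1},\cdot\rangle\langle h_{y_2},\cdot\rangle\langle h_{y_3},\cdot\rangle.$$
Each $h_y$ is orthogonal to at least two of $h_{y_1},h_{y_2},h_{y_3}$, and each term of $\nabla F$ contains two of the three linear factors. So $\nabla F(h_y)=0$ for all $y$: the right side of $(*_h)$ vanishes. On the left, $a_x\cdot\nabla F(e_x)$ is the sum of $\langle h_{y_1},a_x\rangle h_{y_2}(x)h_{y_3}(x)$ and its two analogues. Put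
$$c(z,y)=\sum_x\langle h_y,a_x\rangle\,h_z(x).$$
Then $(*_h)$ gives
$$c(y_2+y_3,\,y_1)+c(y_1+y_3,\,y_2)+c(y_1+y_2,\,y_3)=0\qquad(y_1,y_2,y_3\text{ distinct}). \tag{13}$$

Fix $v\in\mathbb F_2^3$ and put $\beta(z)=c(z,v+z)$ for $z\ne0$. Let $z_1,z_2,z_3$ be distinct and nonzero with $z_1+z_2+z_3=0$, and put $y_i=v+z_i$. The $y_i$ are distinct, and $y_2+y_3=z_2+z_3=z_1$, and similarly for the others. So (13) reads
$$\beta(z_1)+\beta(z_2)+\beta(z_3)=0:$$
the function $\beta$ has zero sum on every line of the Fano plane $\mathbb F_2^3\setminus0$. Each point $z$ lies on three lines, which cover every other point exactly once. Adding the three line sums through $z$ gives $2\beta(z)+\sum_{w\ne0}\beta(w)=0$. So $\beta$ is constant, and a line sum gives $3\beta=0$, hence $\beta=0$.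

As $v$ was arbitrary, $c(z,y)=0$ for all $z\ne0$ and all $y$. Thus for each $y$ the vector $(\langle h_y,a_x\rangle)_x$ is orthogonal to all $h_z$ with $z\ne0$, so it is a multiple of $h_0=8^{-1/2}(1,\dots,1)$. In other words $\langle h_y,a_x\rangle$ does not depend on $x$. As the $h_y$ form a basis, $a_x=u$ for one vector $u$.

**Step 2: at $\gamma=h$ the $b_y$ equal $u$ too.** Subtracting the constant solution $u$ gives $\sum_y\big((b_y-u)\cdot\nabla F\big)(h_y)=0$ for all $F$. For $z\ne y$, the form $F=\langle h_y,\cdot\rangle^2\langle h_z,\cdot\rangle$ has gradient $2\langle h_y,\cdot\rangle\langle h_z,\cdot\rangle h_y+\langle h_y,\cdot\rangle^2h_z$, which is $h_z$ at $h_y$ and $0$ at every other column. For $F=\langle h_y,\cdot\rangle^3$ it is $3h_y$ at $h_y$ and $0$ at the others. Hence $\langle b_y-u,h_z\rangle=0$ for all $z$, and $b_y=u$.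

**Step 3: from $h$ to $g$.** Using one equation per cubic monomial, $(*_\gamma)$ has $120$ equations in $128$ unknowns, and its coefficients are integer polynomials in the entries of $\gamma$. By Steps 1 and 2 its rank at $h$ is $128-8=120$. So some $120\times120$ minor $\Delta$ has $\Delta(h)\ne0$. Regard $\Delta\big(h(1-S)(1+S)^{-1}\big)$ as a function of the entries of $S$: it is a rational function over $\mathbb Q(\sqrt2)$ with denominator a power of $\det(1+S)$. At $S=0$ its value is $\Delta(h)\ne0$, so it is not the zero function. Our $s_{jl}$ are algebraically independent over $\mathbb Q(\sqrt2)$, so it is nonzero at them. So $(*_g)$ has rank $120$ and its solution space has dimension $8$. It contains the $8$-dimensional space of constant families, so all solutions are constant. $\square$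

**Lemma 3.** For the sixteen points of Section 6, $P_2\otimes V=I_2\otimes V+d_{\rm rel}P_3$.

*Proof.* Let $\varphi$ be a linear functional on $P_2\otimes V$ that vanishes on the right side; we show $\varphi=0$. For each $j$, the functional $f\mapsto\varphi(f\,dX_j)$ on $P_2$ vanishes on $I_2$, which by (6) (recall $2<n$) is the common kernel of the evaluations at the $p_i$. So there are $u_i=(u_{ij})_j\in K^8$ with
$$\varphi(f\,dX_j)=\sum_iu_{ij}f(p_i)\qquad\text{for all } j\text{ and all }f\in P_2.$$
Vanishing on $d_{\rm rel}P_3$ says $\sum_i(u_i\cdot\nabla F)(p_i)=0$ for all $F\in P_3$. Since $\partial_jF$ is quadratic, $\partial_jF(\sqrt{-1}\,g_y)=-\partial_jF(g_y)$. So this is exactly $(*_g)$, with $a_x$ the vector $u_i$ at $p_i=e_x$ and $b_y$ the one at $p_i=\sqrt{-1}\,g_y$. By Lemma 2 all $u_i$ equal one vector $u$. Then $\varphi(f\,dX_j)=u_j\sum_if(p_i)=0$ by (12). $\square$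

## 8. Injectivity, weight by weight

*We show that $N_w(A)\to N_w(B)$ is injective for every $w\ge1$; by Section 4 this gives injectivity on $K_2$.* Elements of $N_w(A)$ are represented by elements of $N_w(P)$, described in (7).

**Weight 1.** $N_1(P)=P_1\otimes\Omega^1_K$, so (9) with $w=1$ is the claim.

**Weight 2.** *The relation (12) removes the coefficient part, and Lemma 1 kills the rest.* Let
$$\xi=\sum_af_a\eta_a+\sum_{j<l}\lambda_{jl}\kappa_{jl},\qquad f_a\in P_2,\ \eta_a\in\Omega^1_K,\ \lambda_{jl}\in K,$$
map to $0$. As $2<n$, (8) gives for each $i$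
$$\sum_af_a(p_i)\,\eta_a+\sum_{j<l}\lambda_{jl}\,(p_{ij}\,dp_{il}-p_{il}\,dp_{ij})=0\quad\text{in }\Omega^1_K.$$
Sum over $i$. The first sums disappear by (12). The $e_x$ and $\sqrt{-1}$ have zero differential, and $(\sqrt{-1})^2=-1$, so
$$\sum_ip_i\,dp_i^T=-\sum_yg_y\,dg_y^T=-g\,dg^T,$$
which is skew. Hence $\sum_i(p_{ij}\,dp_{il}-p_{il}\,dp_{ij})=-2(g\,dg^T)_{jl}$, and we get
$$-2\sum_{j<l}\lambda_{jl}\,(g\,dg^T)_{jl}=0.$$
By Lemma 1 all $\lambda_{jl}=0$. Then $\xi\in P_2\otimes\Omega^1_K$, and $\xi$ is zero in $\Omega^1_A$ by (9).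

**Weight $w\ge3$.** *We show that in $\Omega^1_A$ the Koszul part is absorbed into the coefficient part.* Let $\kappa\in P_1\Lambda\subset P_2\otimes V$. By Lemma 3,
$$\kappa=\sum_jf_j\,dX_j+d_{\rm rel}F,\qquad f_j\in I_2,\ F\in P_3.$$
Apply $\iota$: $0=\sum_jf_jX_j+3F$. So $F=-\frac13\sum_jX_jf_j\in I_3$. Therefore in
$$\kappa=\sum_jf_j\,dX_j+dF-F^\delta$$
the first two terms vanish in $\Omega^1_A$, and $\kappa=-F^\delta$ there. This lies in the image of $P_3\otimes\Omega^1_K$. Multiplying by $P_{w-3}$, we see that $P_{w-2}\Lambda$ maps into the image of $P_w\otimes\Omega^1_K$, so $N_w(A)$ *is* the image of $P_w\otimes\Omega^1_K$. If $w<n$, injectivity follows from (9). If $w\ge n$, then $P_w=I_w$, so $P_w\otimes\Omega^1_K$ dies in $\Omega^1_A$ and $N_w(A)=0$.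

So $K_2(A)\to K_2(B)$ is injective.

**Injectivity on $\Omega^1$.** In weight $0$ the map $\Omega^1_A\to\Omega^1_B$ is the diagonal $\Omega^1_K\to(\Omega^1_K)^{16}$. In weight $w\ge1$, use (4): suppose $da+\nu\mapsto0$ with $a\in A_w$, $\nu\in N_w(A)$. Applying $\iota$ gives $wa=0$ in $B$, so $a=0$ since $A\subset B$. Then $\nu\mapsto0$, and $\nu=0$ by the weights just treated. This proves Theorem 1. $\blacksquare$

**Size for $n=3$.** Suppose $\sum_ic_if(p_i)=0$ for all $f\in P_2$. For a fixed $u\ne0$ and any $F\in P_3$, $u\cdot\nabla F$ is quadratic, so $\sum_i(c_iu\cdot\nabla F)(p_i)=0$. By the computation in Lemma 3 the family $(c_iu)_i$ solves $(*_g)$, so all $c_i$ are equal. Thus the sixteen evaluations on $P_2$ satisfy exactly one linear relation, $\dim A_2=15$, $\dim_KA=1+8+15=24$ and $\dim_KB=48$. In particular $\dim I_2=21$, and $8\cdot21+120=288$: the sum in Lemma 3 is direct, as the count in Section 5 announced.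

## 9. Algebras defined over $\overline{\mathbb Q}$: orders along arcs

In weight $\geq 3$ above, the Koszul terms survived only as $-F^\delta$, a form made of differentials of coefficients. If all coefficients lie in $k=\overline{\mathbb Q}$ there are no such forms, since $\Omega^1_k=0$. We now prove Theorem 2.

**Step 1: reduction to a local algebra.** As $A\subset B$, $A$ is finite-dimensional over $K$, hence $A_0$ is finite-dimensional over $k$. As $k$ is algebraically closed, $A_0$ is a finite product of local algebras with residue field $k$, and each stays local after $\otimes_kK$: its maximal ideal becomes a nilpotent ideal with quotient $K$. The corresponding idempotents of $A$ decompose $B$ into factors, which are again finite-dimensional principal ideal algebras (nonzero, since $A\subset B$), and decompose $K_2(A)\to K_2(B)$ as a product. If each factor of $A$ is a principal ideal algebra, so is $A$. So we may assume $A_0$, hence $A$, local. By Section 1, $B=\prod_iK[t]/(t^{n_i})$. Let $\mathfrak m$ be the maximal ideal of $A$ and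 $J$ the radical of $B$.

Assume $A$ is not a principal ideal algebra, i.e. $r=\dim\mathfrak m/\mathfrak m^2\ge2$. By (2) we must produce *a nonzero element of $\ker(HC_1(A,\mathfrak m)\to HC_1(B,J))$*.

Lifting a basis of $\mathfrak m_0/\mathfrak m_0^2$, where $\mathfrak m_0$ is the maximal ideal of $A_0$, we write
$$A_0=T/\mathfrak a,\qquad T=k[x_1,\dots,x_r],\quad\mathfrak n=(x_1,\dots,x_r),\quad\mathfrak n^p\subset\mathfrak a\subset\mathfrak n^2 .$$
Since $\Omega^1_k=0$, $\Omega^1_T=\Omega^1_{T/k}$.

**Why one cannot simply take $x_1\,dx_2$.** Return to the three lines $(1,0),(0,1),(1,c)$ with $n=3$ and $c$ transcendental. No nonzero binary quadratic form vanishes on all three, so $A=K[x,y]/(x,y)^3$, which is defined over $k$. In the third component $x\,dy=ct\,dt+t^2dc=\frac12d(ct^2)+\frac12t^2dc$, and this is nonzero modulo exact forms by (4) and (5). So $x\,dy$ is not in the kernel. But $x^2\,dy$ is: it has weight $3$ and $N_3(B)=0$. It is nonzero in $\Omega^1_A/dA$: $A_3=0$, the weight-$3$ relations in $\Omega^1_{A/K}$ are $d_{\rm rel}P_3$,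 and $x^2\,dy$ is not closed in $\Omega^\bullet_{P/K}$. The correct degree thus depends on $\mathfrak a$. We shall take $\omega=\ell^q\,d\ell'$ with linear forms $\ell,\ell'$, and find $q$ by comparing the order of vanishing of $d\omega$ along curves with that of $\mathfrak a$.

**Step 2: arcs and orders.** *This sets up the measuring device.* An *arc* is a $k$-algebra map $\Phi:T\to L[t]$, where $L\supset k$ is a field and all $\Phi(x_j)\in tL[t]$, not all zero. For example, $L=k(c)$ with $c$ transcendental, $x_1\mapsto t$, $x_2\mapsto ct$, other $x_j\mapsto0$. Put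
$$\nu(\Phi)=\min_j\operatorname{ord}_t\Phi(x_j)\ge1,\qquad\operatorname{ord}\Phi(\mathfrak a)=\min_{f\in\mathfrak a}\operatorname{ord}_t\Phi(f).$$
As $\mathfrak n^p\subset\mathfrak a$ contains all $x_j^p$, $\operatorname{ord}\Phi(\mathfrak a)\le p\,\nu(\Phi)$.

Let $M_L$ be the free $L[t]$-module $(L[t]\otimes_L\Omega^1_L)\oplus L[t]\frac{dt}t$. It contains $\Omega^1_{L[t]}$, and $\Lambda^2M_L$ is free and contains $\Omega^2_{L[t]}$. For $\theta\in\Lambda^2M_L$ let $\operatorname{ord}\theta=\sup\{j:\theta\in t^j\Lambda^2M_L\}$. Looking at coordinates in a basis, we see that $\operatorname{ord}(f\theta)=\operatorname{ord}_tf+\operatorname{ord}\theta$ for $f\in L[t]$, and $\operatorname{ord}(\theta+\theta')\ge\min(\operatorname{ord}\theta,\operatorname{ord}\theta')$. Moreover, if $f=\sum_{i\ge j}c_it^i$, then $df=\sum_{i\ge j}t^i\big(dc_i+ic_i\frac{dt}t\big)$, so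
$$f\in t^jL[t]\ \Longrightarrow\ df\in t^jM_L. \tag{14}$$
This is the reason for using $\frac{dt}t$: differentiation does not lower the order.

**Step 3: the threshold degree.** *We choose $q$.* For $q\ge0$ let $(C_q)$ be the statement:
$$\operatorname{ord}\Phi^*(f\,dx_a\wedge dx_b)\ge\operatorname{ord}\Phi(\mathfrak a)+\nu(\Phi)\quad\text{for all arcs }\Phi,\text{ all forms }f\in T\text{ of degree }q,\text{ all }a,b.$$

* $(C_q)$ holds for $q\ge p-1$: by (14) the left side is $\ge(q+2)\nu(\Phi)\ge(p+1)\nu(\Phi)\ge\operatorname{ord}\Phi(\mathfrak a)+\nu(\Phi)$.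
* $(C_0)$ fails: for the arc $x_1\mapsto t$, $x_2\mapsto ct$ above (here $r\ge2$ is used), $\Phi^*(dx_1\wedge dx_2)=dt\wedge t\,dc=t^2\,\frac{dt}t\wedge dc$ has order $2$, while $\mathfrak a\subset\mathfrak n^2$ gives $\operatorname{ord}\Phi(\mathfrak a)+\nu(\Phi)\ge2+1=3$.

Let $q$ be minimal such that $(C_q)$ holds. Then $q\ge1$, and $(C_{q-1})$ fails for some arc $\Phi_0$ over some $L_0$. Put $\nu_0=\nu(\Phi_0)$ and $\mu=\min_{a,b}\operatorname{ord}\Phi_0^*(dx_a\wedge dx_b)$. For $\deg f=q-1$ we have $\operatorname{ord}\Phi_0^*(f\,dx_a\wedge dx_b)\ge(q-1)\nu_0+\mu$. So the failure forces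
$$(q-1)\nu_0+\mu<\operatorname{ord}\Phi_0(\mathfrak a)+\nu_0, \tag{15}$$
and in particular $\mu<\infty$.

**Step 4: the form $\omega$.** *We choose linear forms for which nothing cancels along $\Phi_0$.* Let $\ell=\sum c_ax_a$, $\ell'=\sum c'_bx_b$ with $c,c'\in k^r$. Constants of $k$ have zero differential, so $d\ell=\sum c_a\,dx_a$ and $d\ell'=\sum c'_b\,dx_b$. The coefficient of $t^{\nu_0}$ in $\Phi_0(\ell)$ is a nonzero $k$-linear function of $c$ with values in $L_0$. The class of $t^{-\mu}\Phi_0^*(d\ell\wedge d\ell')$ modulo $t$ is a nonzero $k$-bilinear function of $(c,c')$ with values in an $L_0$-vector space. Composing each with a suitable $k$-linear functional with values in $k$ gives two nonzero polynomials in $(c,c')$ over the infinite field $k$. Their product is nonzero, so they have a common non-zero. Fix such $\ell,\ell'$. Then $\operatorname{ord}_t\Phi_0(\ell)=\nu_0$ and $\operatorname{ord}\Phi_0^*(d\ell\wedge d\ell')=\mu$. Put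
$$\omega=\ell^q\,d\ell',\qquad d\omega=q\,\ell^{q-1}\,d\ell\wedge d\ell'.$$

*(a)* $\operatorname{ord}\Phi_0^*(d\omega)=(q-1)\nu_0+\mu<\operatorname{ord}\Phi_0(\mathfrak a)+\nu_0$. This is (15).

*(b)* $\operatorname{ord}\Phi^*(d\omega)\ge\operatorname{ord}\Phi(\mathfrak a)$ *for every arc $\Phi$.* Choose $a$ with $\operatorname{ord}_t\Phi(x_a)=\nu(\Phi)$. The form $x_a\,d\omega=q\,x_a\ell^{q-1}\,d\ell\wedge d\ell'$ is a combination of $dx_b\wedge dx_{b'}$ with coefficients of degree $q$. So by $(C_q)$, $\operatorname{ord}\Phi^*(x_a\,d\omega)\ge\operatorname{ord}\Phi(\mathfrak a)+\nu(\Phi)$. The left side equals $\nu(\Phi)+\operatorname{ord}\Phi^*(d\omega)$; subtract $\nu(\Phi)$.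

**Step 5: $\omega$ is nonzero in $HC_1(A,\mathfrak m)$.** *This uses (a).* It lies in the relative group, since $q\ge1$ and $\ell\mapsto0$ in $K$. Its image under
$$\Omega^1_A/dA\to\Omega^1_{A/K}/dA=\big(\Omega^1_{A_0/k}/dA_0\big)\otimes_kK$$
is $[\omega]\otimes1$. So it is enough that $[\omega]\ne0$ in $\Omega^1_{A_0/k}/dA_0$. Suppose $[\omega]=0$. Since $\Omega^1_{A_0/k}=\Omega^1_{T/k}/(\mathfrak a\,\Omega^1_{T/k}+T\,d\mathfrak a)$, and since $h\,df=d(hf)-f\,dh$ for $f\in\mathfrak a$, $h\in T$, we can write in $\Omega^1_{T/k}$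
$$\omega=dG+\sum_jf_j\,dx_j,\qquad G\in T,\ f_j\in\mathfrak a .$$
Then $d\omega=\sum_jdf_j\wedge dx_j$. By (14), $d\Phi_0(f_j)\in t^{\operatorname{ord}\Phi_0(\mathfrak a)}M_{L_0}$ and $d\Phi_0(x_j)\in t^{\nu_0}M_{L_0}$, so $\operatorname{ord}\Phi_0^*(d\omega)\ge\operatorname{ord}\Phi_0(\mathfrak a)+\nu_0$. This contradicts (a).

**Step 6: $\omega$ maps to $0$ in $HC_1(B,J)$.** *This uses (b).* It is enough to show that $\phi^*\omega$ is exact for each component $\phi:A\to B_i=K[t]/(t^m)$, $m=n_i$. As $\mathfrak m$ is nilpotent, $\phi$ sends it into $(t)$. Lift the $\phi(x_j)$ to polynomials in $tK[t]$, lifting $0$ to $0$; this defines $\Phi:T\to K[t]$. If $\Phi(x_j)=0$ for all $j$, then $\phi^*\omega=0$. Otherwise $\Phi$ is an arc with $L=K$, and $\Phi(\mathfrak a)\subset t^mK[t]$ since $\phi$ is defined on $A_0=T/\mathfrak a$. By (b), $\Phi^*(d\omega)\in t^m\Lambda^2M_K$, that is,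
$$\Phi^*(d\omega)=t^m\alpha+t^{m-1}\,dt\wedge\beta,\qquad\alpha\in K[t]\otimes\Omega^2_K,\ \beta\in K[t]\otimes\Omega^1_K.$$
This is zero in $\Omega^2_{B_i}$, because $t^m=0$ and $m\,t^{m-1}dt=d(t^m)=0$ there. So $\phi^*\omega$ is a closed $1$-form. Since the $\phi(x_j)$ lie in $(t)$, all its homogeneous components $(\phi^*\omega)_w$ have weight $w\ge1$; as $d$ preserves weight, each is closed. By (3),
$$\phi^*\omega=d\Big(\sum_{w\ge1}\tfrac1w\,\iota(\phi^*\omega)_w\Big),$$
which is exact.

So $\omega$ gives a nonzero element of the kernel, and $K_2(A)\to K_2(B)$ is not injective. This proves Theorem 2. $\blacksquare$
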